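\title{Distributional topological complexity of the Klein bottle and of groups with unique roots}

\begin{abstract}
The distributional topological complexity $d\mathrm{TC}(X)$ counts how many paths are needed to join two points of $X$ by a random path whose distribution depends continuously on the endpoints. We show that $d\mathrm{TC}(X)=\mathrm{TC}(X)$ for every finite aspherical complex whose fundamental group has unique roots. This applies to closed hyperbolic surfaces and gives $d\mathrm{TC}(N_3)=4$ for the nonorientable surface of genus three. The group of the Klein bottle $K$ does not have unique roots, and we show that $d\mathrm{TC}(K)=3$, while $\mathrm{TC}(K)=4$. The upper bound is an explicit formula, and the lower bound comes from Borel cohomology modulo two. Among closed aspherical surfaces, the Klein bottle is the only one with $d\mathrm{TC}\ne\mathrm{TC}$.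
\end{abstract}

\section{Introduction}

\subsection*{The invariants}
Let $X$ be a path-connected space and let $PX$ be the space of paths $[0,1]\to X$ with the compact-open topology. The \emph{topological complexity} $\mathrm{TC}(X)$ is the least $n\ge 0$ such that $X\times X$ is covered by $n+1$ open sets over each of which the endpoint map $PX\to X\times X$, $\gamma\mapsto(\gamma(0),\gamma(1))$, has a continuous section. A section $s$ over all of $X\times X$ gives a contraction $(x,t)\mapsto s(x,x_0)(t)$ of $X$, and conversely a contraction gives a section that routes every path through one point. So $\mathrm{TC}(X)=0$ exactly when $X$ is contractible, and in general $\mathrm{TC}(X)$ measures how many continuous rules are needed to join any two points.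

One can instead ask for a single continuous rule whose output is a random path. For a metric space $Z$ and $k\ge1$, let $\mathcal B_k(Z)$ be the set of probability measures on $Z$ with at most $k$ support points, written as finite convex combinations $\sum\lambda_z\delta_z$. It carries the topology used by Dranishnikov and Jauhari, which for metric $Z$ is that of the L\'evy--Prokhorov metric: the distance from $\mu$ to $\nu$ is the infimum of all $\varepsilon>0$ such that $\mu(A)\le\nu(A^\varepsilon)+\varepsilon$ and $\nu(A)\le\mu(A^\varepsilon)+\varepsilon$ for all Borel sets $A$, where $A^\varepsilon$ is the open $\varepsilon$-neighborhood of $A$. A \emph{$k$-plan} on $X$ is a continuous map $s\colon X\times X\to\mathcal B_k(PX)$ such that $s(x,y)$ is supported on paths from $x$ to $y$. The \emph{distributional topological complexity} $d\mathrm{TC}(X)$ is the least $n\ge0$ such that $X$ has an $(n+1)$-plan. If the first endpoint is fixed at a base point $x_0$ and one asks for a continuous map $s$ on $X$ with $s(x)$ supported on at most $n+1$ paths from $x_0$ to $x$, the least $n$ is the \emph{distributional LS-category} $d\mathrm{cat}(X)$. Both numbers are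 homotopy invariants, and for a discrete group $\Gamma$ one sets $d\mathrm{TC}(\Gamma)=d\mathrm{TC}(K(\Gamma,1))$, and likewise for $d\mathrm{cat}$.

The distance from $\delta_z$ to $\delta_{z'}$ is $\min(d(z,z'),1)$, so $\mathcal B_1(PX)\cong PX$, and $d\mathrm{TC}(X)=0$ again means that $X$ is contractible. A cover by $n+1$ sets with sections can be mixed into an $(n+1)$-plan by a partition of unity, so $d\mathrm{TC}(X)\le\mathrm{TC}(X)$. The paths of such a plan carry labels $0,\dots,n$. The paths of a general plan carry no labels, and they may be permuted when $(x,y)$ runs around a loop. This happens for the projective plane, where $d\mathrm{TC}=1<\mathrm{TC}$ (Example~\ref{ex:rp2}).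

\subsection*{The question}
Let $N_g$ be the closed nonorientable surface of genus $g$, the connected sum of $g$ projective planes, and let $K=N_2$ be the Klein bottle. For $g\ge2$ these surfaces are aspherical, so their invariants are those of their fundamental groups. It is known that $\mathrm{TC}(N_g)=4$ for $g>1$, a fact that we use without proof, and that $d\mathrm{TC}(N_g)=4$ for $g>3$. The question that we answer comes from Dranishnikov's paper \cite{Dranishnikov}: \emph{what are $d\mathrm{TC}(K)$ and $d\mathrm{TC}(N_3)$?}

A natural guess is $4$ for both. The gap for $\mathbb RP^2$ comes from an element of order two that exchanges two paths. For torsion-free groups, Knudsen and Weinberger show that $d\mathrm{cat}(\Gamma)$ equals the cohomological dimension $\operatorname{cd}(\Gamma)$, so an aspherical surface has $d\mathrm{cat}=2$, and randomness gains nothing over the dimension. The guess is right for $N_3$ and wrong for $K$, because for $d\mathrm{TC}$ the relevant condition is stronger than the absence of torsion.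

\subsection*{Results}
A group has \emph{unique roots} if $a^k=b^k$ for some $k\ge1$ implies $a=b$. Taking $b=1$ shows that such a group is torsion-free.

\begin{theorem}\label{thm:roots}
Let $X$ be a connected finite aspherical CW complex whose fundamental group has unique roots. Then $d\mathrm{TC}(X)=\mathrm{TC}(X)$.
\end{theorem}

The groups of closed hyperbolic surfaces have unique roots (Proposition~\ref{prop:hyperbolic}). The group $\langle a,b\mid aba^{-1}=b^{-1}\rangle$ of the Klein bottle is torsion-free, but
\begin{equation}\label{eq:roots}
(ba)^2=b\,(aba^{-1})\,a^2=a^2\qquad\text{and}\qquad ba\ne a .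
\end{equation}

\begin{theorem}\label{thm:klein}
$d\mathrm{TC}(K)=3$.
\end{theorem}

Since $\mathrm{TC}(K)=4$, the hypothesis of unique roots in Theorem~\ref{thm:roots} cannot be dropped, even for torsion-free surface groups.

\begin{corollary}\label{cor:surfaces}
\begin{enumerate}
\item[(1)] $d\mathrm{TC}(N_1)=1$, $d\mathrm{TC}(N_2)=3$, and $d\mathrm{TC}(N_g)=4$ for $g\ge3$. In particular $d\mathrm{TC}(N_3)=4$.
\item[(2)] For a closed aspherical surface $M$, the following are equivalent: $d\mathrm{TC}(M)=\mathrm{TC}(M)$; $\pi_1(M)$ has unique roots; $M\ne K$. The values of $d\mathrm{TC}$ are $2$ for the torus, $3$ for $K$, and $4$ for all $M$ with $\chi(M)<0$.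
\end{enumerate}
\end{corollary}

\subsection*{The method}
Let $\Gamma=\pi_1(X)$. Once lifts of $x$ and $y$ to the universal cover $\tilde X$ are chosen, the homotopy class of a path from $x$ to $y$ is an element of $\Gamma$, and a change of lifts acts on it through the action of $G=\Gamma\times\Gamma$ by $(\alpha,\beta)\cdot g=\alpha g\beta^{-1}$. For aspherical $X$, an $(n+1)$-plan amounts to a $G$-equivariant map from $\tilde X\times\tilde X$ to the space of measures on $\Gamma$ with at most $n+1$ support points (Section~\ref{sec:equivariant}). To get sections from it, one must choose an element in each finite subset of $\Gamma$ equivariantly. This is possible when the elements of $G$ that preserve a finite set fix its points, which is the condition of unique roots (Section~\ref{sec:roots}). If only the factor $1\times\Gamma$ acts, as for $d\mathrm{cat}$, the same condition says that $\Gamma$ is torsion-free. For the Klein bottle, $(ba,a)$ exchanges $1$ and $b$. Four points suffice, by interpolation in two coordinates (Section~\ref{sec:upper}). Three do not: a measure fixed by an involution without fixed points consists of pairs, three points contain only one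 pair, and one pair cannot be moved continuously to another. A mod $2$ cohomology class on $K\times S^1$ turns this into a proof (Section~\ref{sec:lower}).

\section{Plans as equivariant maps}\label{sec:equivariant}

Throughout, $X$ is a connected finite CW complex, $p\colon\tilde X\to X$ is its universal cover, and $\Gamma=\pi_1(X)$ acts on $\tilde X$ by deck transformations. We write $x=p(\tilde x)$, $y=p(\tilde y)$. The space $X$ is compact metrizable, so $PX$ is separable and metrizable by the supremum metric; $\tilde X$ is separable, metrizable and locally compact. We use the textbook fact that on a separable metric space $Z$, convergence in the L\'evy--Prokhorov metric is weak convergence: $\mu_k\to\mu$ if and only if $\int\phi\,d\mu_k\to\int\phi\,d\mu$ for all bounded continuous $\phi\colon Z\to\mathbb R$.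

\subsection*{Mixing paths}
All plans in this paper are built by the following lemma. A path may become undefined, provided that its weight tends to zero.

\begin{lemma}\label{lem:mix}
Let $B$ be metrizable and $Z$ separable metric. Let $f_i\colon B\to[0,1]$ be a locally finite family of continuous functions with $\sum_if_i=1$, at most $k$ of which are nonzero at each point, and let $z_i\colon\{f_i>0\}\to Z$ be continuous. Then $\sum_if_i\,\delta_{z_i}$ is a continuous map $B\to\mathcal B_k(Z)$.
\end{lemma}

\begin{proof}
Let $\phi$ be bounded and continuous on $Z$. The function $f_i\cdot(\phi\circ z_i)$, extended by $0$, is continuous on the open set $\{f_i>0\}$. It is continuous at the remaining points because it is bounded by $f_i\sup|\phi|$. So the locally finite sum $\sum_if_i\cdot(\phi\circ z_i)$, which is the integral of $\phi$, is continuous on $B$.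
\end{proof}

With sections $z_i$ over open sets $O_0,\dots,O_n$ and a partition of unity such that $\{f_i>0\}\subset O_i$, the lemma gives $d\mathrm{TC}(X)\le\mathrm{TC}(X)$.

\begin{example}[The projective plane]\label{ex:rp2}
Let $X=\mathbb RP^2=S^2/\{\pm1\}$. For $q,r\in S^2$ let $\angle(q,r)\in[0,\pi]$ be the angle, and for $r\ne-q$ let $c(q,r)$ be the projection to $X$ of the shortest geodesic from $q$ to $r$ at constant speed. Put
\[
s([q],[r])=\Big(1-\frac{\angle(q,r)}{\pi}\Big)\delta_{c(q,r)}+\Big(1-\frac{\angle(q,-r)}{\pi}\Big)\delta_{c(q,-r)} .
\]
The weights sum to $1$ because $\angle(q,r)+\angle(q,-r)=\pi$, and a path is undefined only where its weight is $0$. Replacing $r$ by $-r$ exchanges the two terms. Replacing $q$ by $-q$ does the same, because $\angle(-q,r)=\angle(q,-r)$ and $c(-q,r)=c(q,-r)$. So $s$ is well defined, and Lemma~\ref{lem:mix}, applied with continuous local choices of $q$ and $r$, shows that it is a $2$-plan. Since $\mathbb RP^2$ is not contractible, $d\mathrm{TC}(\mathbb RP^2)=1$.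

As $r$ moves to $-r$ along the equator orthogonal to $q$, both paths keep weight $1/2$ and are exchanged, so they cannot be labeled. Indeed $\mathrm{TC}(\mathbb RP^2)\ge2$: sections over two open sets, restricted to $\{x_0\}\times X$, would cover $X$ by two open sets that are contractible in $X$ and so force all products of two classes of positive degree to vanish, while the generator of $H^1(\mathbb RP^2;\mathbb F_2)$ has nonzero square.
\end{example}

\subsection*{From homotopy classes to paths}
For aspherical $X$ we need a path in each homotopy class that depends continuously on the endpoints.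

\begin{lemma}\label{lem:paths}
If $X$ is aspherical, there is a continuous map $\sigma\colon\tilde X\times\tilde X\to P\tilde X$ such that $\sigma(\tilde x,\tilde y)$ goes from $\tilde x$ to $\tilde y$ and $\sigma(\alpha\tilde x,\alpha\tilde y)=\alpha\,\sigma(\tilde x,\tilde y)$ for $\alpha\in\Gamma$.
\end{lemma}

\begin{proof}
We construct a $\Gamma$-equivariant homotopy $H\colon\tilde X\times\tilde X\times[0,1]\to\tilde X$ from the first projection to the second, for the diagonal action, and put $\sigma(\tilde x,\tilde y)(t)=H(\tilde x,\tilde y,t)$. The complex $\tilde X$ is locally finite, so $\tilde X\times\tilde X\times[0,1]$ is a CW complex with product cells, and $\Gamma$ permutes these cells freely. The map $H$ is prescribed, equivariantly, on the subcomplex $t\in\{0,1\}$. Extend it by induction on dimension: for one cell in each orbit, extend over the cell from its boundary sphere, which is possible because $\tilde X$ is contractible, and define $H$ on the translates of the cell by equivariance.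
\end{proof}

For flat or hyperbolic surfaces one can take geodesic segments at constant speed. For $g\in\Gamma$ put $c_g(\tilde x,\tilde y)=p\circ\sigma(\tilde x,g\tilde y)$, a path from $x$ to $y$. Since $\sigma(\alpha\tilde x,\alpha g\beta^{-1}\beta\tilde y)=\alpha\,\sigma(\tilde x,g\tilde y)$ and $p\circ\alpha=p$,
\begin{equation}\label{eq:cg}
c_{\alpha g\beta^{-1}}(\alpha\tilde x,\beta\tilde y)=c_g(\tilde x,\tilde y).
\end{equation}

\subsection*{The equivariant reformulation}
For a set $V$ let $\Delta_n(V)$ be the $n$-skeleton of the full simplex on $V$. Its points are the probability measures $\mu=(\mu_v)_{v\in V}$ with at most $n+1$ support points. It has the CW topology: a map out of $\Delta_n(V)$ is continuous if it is continuous on each closed simplex. The group $G=\Gamma\times\Gamma$ acts on $\tilde X\times\tilde X$ componentwise, on $\Gamma$ by $(\alpha,\beta)\cdot g=\alpha g\beta^{-1}$, and on $\Delta_n(\Gamma)$ by push-forward. Thus $F\colon\tilde X\times\tilde X\to\Delta_n(\Gamma)$ is equivariant if and only if its coordinates satisfy $F_{\alpha g\beta^{-1}}(\alpha\tilde x,\beta\tilde y)=F_g(\tilde x,\tilde y)$.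

\begin{proposition}\label{prop:equivariant}
\begin{enumerate}
\item[(a)] If $d\mathrm{TC}(X)\le n$, there is a continuous $G$-equivariant map $F\colon\tilde X\times\tilde X\to\Delta_n(\Gamma)$.
\item[(b)] If $X$ is aspherical and such a map $F$ exists, then $d\mathrm{TC}(X)\le n$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $s$ be an $(n+1)$-plan.

\emph{Homotopy classes.} Let $E$ be the closed subset of $PX\times\tilde X\times\tilde X$ of all $(\gamma,\tilde x,\tilde y)$ with $\gamma(0)=p(\tilde x)$ and $\gamma(1)=p(\tilde y)$. The lift $\tilde\gamma$ of $\gamma$ starting at $\tilde x$ ends at $g\tilde y$ for a unique $g=h(\gamma,\tilde x,\tilde y)\in\Gamma$. The homotopy lifting property of $p$, applied to the homotopy $E\times[0,1]\to X$ given by $\gamma(t)$, shows that $\tilde\gamma(1)$ is continuous on $E$. Each point of $\tilde X$ has a neighborhood with pairwise disjoint translates, so $g$ is a locally constant function of the pair $(g\tilde y,\tilde y)$. Hence $h$ is locally constant. The lift of $\gamma$ starting at $\alpha\tilde x$ is $\alpha\tilde\gamma$, which ends at $\alpha g\tilde y=(\alpha g\beta^{-1})\beta\tilde y$. Hence $h(\gamma,\alpha\tilde x,\beta\tilde y)=\alpha\,h(\gamma,\tilde x,\tilde y)\,\beta^{-1}$.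

Let $\mu_g(\tilde x,\tilde y)$ be the $s(x,y)$-measure of the set of paths $\gamma$ with $h(\gamma,\tilde x,\tilde y)=g$. Then $\mu(\tilde x,\tilde y)$ is a probability measure on $\Gamma$ with at most $n+1$ support points, and $\mu$ is equivariant by the last formula.

\emph{Continuity in $\ell^1(\Gamma)$.} Let $(\tilde x_k,\tilde y_k)\to(\tilde x,\tilde y)$. Products of weakly convergent sequences of measures on separable metric spaces converge weakly \cite[Theorem~2.8]{Billingsley}, so
\[
s(x_k,y_k)\otimes\delta_{(\tilde x_k,\tilde y_k)}\longrightarrow s(x,y)\otimes\delta_{(\tilde x,\tilde y)}\quad\text{weakly.}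
\]
These measures are carried by $E$. The indicator function of $\{h=g\}$ is continuous on the closed set $E$, so by Tietze's theorem it extends to a bounded continuous function on $PX\times\tilde X\times\tilde X$. Integrating it gives $\mu^k_g\to\mu_g$, where $\mu^k=\mu(\tilde x_k,\tilde y_k)$ and $\mu=\mu(\tilde x,\tilde y)$. Both measures have mass $1$, so $\sum_g|\mu_g-\mu^k_g|=2\sum_g\max(0,\mu_g-\mu^k_g)$, and only the finitely many $g$ in the support of $\mu$ contribute to the right side. Hence $\mu^k\to\mu$ in $\ell^1(\Gamma)$.

\emph{Continuity in the CW topology.} This topology is finer. For distinct $g_k\ne1$, the measures $(1-\frac1k)\delta_1+\frac1k\delta_{g_k}$ converge to $\delta_1$ in $\ell^1$, but each simplex contains only finitely many of them, so they form a closed set in $\Delta_n(\Gamma)$ that misses $\delta_1$. The remedy is to discard small masses. For a measure $\mu$ with at most $n+1$ support points let $m=\max_g\mu_g$ and $\nu_g=\max(0,\mu_g-m/2)$, and put $\Phi(\mu)=\nu/\sum_g\nu_g$; here $\sum_g\nu_g\ge m/2>0$. Fix $\mu^0$ with maximum $m^0$ and suppose $\sup_g|\mu_g-\mu^0_g|<m^0/8$. Then $m>7m^0/8$, so $\nu_g>0$ implies $\mu_g>7m^0/16$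 and $\mu^0_g>5m^0/16>0$. Thus near $\mu^0$ the map $\Phi$ takes values in the closed simplex spanned by the support of $\mu^0$, and its finitely many nonzero coordinates are continuous there. So $\Phi$ is continuous from the $\ell^1$ topology to the CW topology. It commutes with all permutations of $\Gamma$. Put $F=\Phi\circ\mu$.

(b) Put $s(x,y)=\sum_gF_g(\tilde x,\tilde y)\,\delta_{c_g(\tilde x,\tilde y)}$. By \eqref{eq:cg} and equivariance of $F$, a change of lifts only reindexes the sum. To see continuity, choose lifts continuously near a given point of $X\times X$. The coordinates $F_g$ are continuous. They form a locally finite family, because $F$ maps a compact neighborhood into a finite subcomplex. Lemma~\ref{lem:mix} applies.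
\end{proof}

Finiteness of $X$ was used for separability, metrizability and local compactness. Asphericity enters only through Lemma~\ref{lem:paths}; without it $F$ can lose all information, since $\Delta_n(\Gamma)$ is a point when $X$ is simply connected.

\section{Groups with unique roots}\label{sec:roots}

\subsection*{The circle}
The proof of Theorem~\ref{thm:roots} is visible for $X=\mathbb R/\mathbb Z$, where $\Gamma=\mathbb Z$ and $(\alpha,\beta)\cdot g=g+\alpha-\beta$. Let
\[
\Lambda(r)=\max(0,1-|r|)
\]
be the tent function. It is even, and for every $c\in\mathbb R$,
\begin{equation}\label{eq:tent}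
\sum_{m\in\mathbb Z}\Lambda(m+c)=1,\quad\text{with at most two nonzero terms.}
\end{equation}
Indeed, if $r\in[0,1)$ is the fractional part of $c$, only the terms $\Lambda(r)=1-r$ and $\Lambda(r-1)=r$ can be nonzero. So $F_g(\tilde x,\tilde y)=\Lambda(g+\tilde y-\tilde x)$ is an equivariant map to $\Delta_1(\mathbb Z)$. The corresponding plan takes each of the two arcs from $x$ to $y$ with probability one minus its length.

We recover two deterministic rules from $F$. Where one element of $\mathbb Z$ is strictly heavier than all others, choose it. This happens when $x,y$ are not antipodal, and the rule takes the shorter arc. Where two elements have positive mass, that is, where $x\ne y$, they may exchange roles as the heavier one, and only the set $\{g,g+1\}$ is locally constant. Choose the larger element. This choice is equivariant, since $G$ acts by translations, and the rule takes the positively oriented arc. The two open sets cover $X\times X$. The second rule needs an equivariant choice of an element in a pair, which is impossible for $\Gamma=\{\pm1\}$, as in Example~\ref{ex:rp2}, because $(-1,1)$ exchanges the two elements.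

\subsection*{Stabilizers of finite sets}

\begin{lemma}\label{lem:stab}
A group $\Gamma$ has unique roots if and only if every element of $G=\Gamma\times\Gamma$ that maps a finite subset $S\subset\Gamma$ to itself fixes each element of $S$.
\end{lemma}

\begin{proof}
Suppose roots are unique and $(\alpha,\beta)S=S$. With $k=|S|!$, the power $(\alpha,\beta)^k$ fixes each $g\in S$, so $\alpha^k=g\beta^kg^{-1}=(g\beta g^{-1})^k$. Hence $\alpha=g\beta g^{-1}$, that is, $\alpha g\beta^{-1}=g$. Conversely, if $a^k=b^k$, then $(a,b)$ maps $S=\{a^jb^{-j}:0\le j<k\}$ to itself, and it fixes $1\in S$ only if $a=b$.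
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:roots}]
We know $d\mathrm{TC}(X)\le\mathrm{TC}(X)$. Suppose $d\mathrm{TC}(X)\le n$, and let $F$ be as in Proposition~\ref{prop:equivariant}(a). We show $\mathrm{TC}(X)\le n$.

\emph{The heaviest points.} For a nonempty $S\subset\Gamma$ with $|S|\le n+1$, let $\operatorname{St}(S)$ be the set of $\mu\in\Delta_n(\Gamma)$ such that $\min_{g\in S}\mu_g$ is greater than $0$ and greater than $\mu_{g'}$ for all $g'\notin S$. (This is the open star of the barycenter of $S$ in the barycentric subdivision.) It meets each closed simplex in a set defined by finitely many strict inequalities, so it is open. If $S\ne S'$ have the same cardinality, pick $g\in S\setminus S'$ and $g'\in S'\setminus S$; a measure in both stars would have $\mu_g>\mu_{g'}$ and $\mu_{g'}>\mu_g$. So such stars are disjoint. Every $\mu$ lies in the star of its support, and $\gamma\operatorname{St}(S)=\operatorname{St}(\gamma S)$ for $\gamma\in G$. Let $U_j$ be the union of the stars $\operatorname{St}(S)$ with $|S|=j+1$. Then $U_0,\dots,U_n$ are open $G$-invariant sets that cover $\Delta_n(\Gamma)$, and on $U_j$ the set $S=S_j(\mu)$ is locally constant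 and equivariant.

\emph{Choosing an element.} In each $G$-orbit of finite nonempty subsets of $\Gamma$ pick one set $S$ and one element $g\in S$, and put $e(\gamma S)=\gamma g$ for $\gamma\in G$. If $\gamma S=\gamma'S$, then $\gamma^{-1}\gamma'$ preserves $S$ and fixes $g$ by Lemma~\ref{lem:stab}. So $e$ is well defined and equivariant. This is the only use of unique roots. On the open $G$-invariant set $W_j=F^{-1}(U_j)$ we obtain the locally constant $G$-map $\epsilon_j=e\circ S_j\circ F\colon W_j\to\Gamma$.

\emph{Sections.} Let $O_j\subset X\times X$ be the image of $W_j$. It is open, and $W_j$ is its full preimage. For $(x,y)\in O_j$ put $s_j(x,y)=c_g(\tilde x,\tilde y)$ with $g=\epsilon_j(\tilde x,\tilde y)$. Replacing the lifts by $(\alpha\tilde x,\beta\tilde y)$ replaces $g$ by $\alpha g\beta^{-1}$, so the path is unchanged by \eqref{eq:cg}. With a continuous local choice of lifts, $g$ is locally constant, so $s_j$ is a continuous section over $O_j$. The sets $O_0,\dots,O_n$ cover $X\times X$.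
\end{proof}

\subsection*{Hyperbolic surfaces}

\begin{proposition}\label{prop:hyperbolic}
The fundamental group $\Gamma$ of a closed hyperbolic surface, orientable or not, has unique roots.
\end{proposition}

\begin{proof}
The group $\Gamma$ acts on $\mathbb H^2$ by isometries, freely, properly discontinuously and cocompactly. It is torsion-free, because an isometry of finite order fixes the center of the smallest disk that contains an orbit. There is $\varepsilon>0$ with $d(z,\gamma z)\ge\varepsilon$ for all $z$ and all $\gamma\ne1$. Indeed, after conjugating $\gamma$ we may take $z$ in a compact set $C$ whose translates cover $\mathbb H^2$; only finitely many $\gamma\ne1$ move some point of $C$ by at most $1$, and each has a positive minimal displacement on $C$.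

Let $a^k=b^k=c$. If $c=1$, then $a=b=1$. Let $c\ne1$. Then $c^2\ne1$ preserves orientation and has no fixed point in $\mathbb H^2$, so it is parabolic or hyperbolic. A parabolic isometry is conjugate to $z\mapsto z\pm1$ in the upper half-plane and has arbitrarily small displacements. So $c^2$ is hyperbolic: it has exactly two fixed points at infinity, joined by a geodesic $\ell$. Both $a$ and $b$ commute with $c^2=a^{2k}=b^{2k}$, so they preserve the pair of fixed points and hence $\ell$. They are nontrivial, so they act on $\ell\cong\mathbb R$ by isometries without fixed points, that is, by translations by some $r_a$ and $r_b$. From $a^k=b^k$ we get $kr_a=kr_b$. So $ab^{-1}$ fixes $\ell$ pointwise, and $a=b$ because the action is free.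
\end{proof}

Every closed surface of negative Euler characteristic is hyperbolic, and $\chi(N_g)=2-g$. Theorem~\ref{thm:roots} and Proposition~\ref{prop:hyperbolic} therefore give
\begin{equation}\label{eq:Ng}
d\mathrm{TC}(N_g)=\mathrm{TC}(N_g)=4\qquad(g\ge3).
\end{equation}

\section{The Klein bottle: four paths suffice}\label{sec:upper}

From now on $\Gamma=\langle a,b\mid aba^{-1}=b^{-1}\rangle$. It acts on $\mathbb R^2$ by $b(u,v)=(u+1,v)$ and $a(u,v)=(-u,v+1)$. The relation gives $ab^m=b^{-m}a$, so every element has the form $b^ma^n$, and
\[
b^ma^n(u,v)=\big((-1)^nu+m,\ v+n\big).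
\]
Evaluating at the origin shows that $m$ and $n$ are unique. The action is free, and the quotient is the unit square with $(0,v)\sim(1,v)$ and $(u,0)\sim(1-u,1)$, which is $K$. The element $a^2$ is central.

\begin{proposition}\label{prop:upper}
$d\mathrm{TC}(K)\le3$.
\end{proposition}

\begin{proof}
We apply the formula for the circle in each coordinate. For $\tilde x=(u,v)$, $\tilde y=(u',v')$ and $g=b^ma^n$, let $(d_1,d_2)=g\tilde y-\tilde x$, so that $d_1=m+(-1)^nu'-u$ and $d_2=n+v'-v$, and put
\[
F_g(\tilde x,\tilde y)=\Lambda(d_1)\,\Lambda(d_2).
\]
The weight is positive exactly when $g\tilde y$ lies in the open square of side $2$ centered at $\tilde x$ (Figure~\ref{fig:square}). By \eqref{eq:tent}, at most two values of $n$ give $\Lambda(d_2)\ne0$, and for each of them at most two values of $m$ give $\Lambda(d_1)\ne0$. So at most four weights are nonzero, and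
\[
\sum_gF_g=\sum_n\Lambda(n+v'-v)\sum_m\Lambda\big(m+(-1)^nu'-u\big)=1 .
\]
For $(\alpha,\beta)\in G$, the displacement attached to $\alpha g\beta^{-1}$ and $(\alpha\tilde x,\beta\tilde y)$ is $\alpha g\tilde y-\alpha\tilde x=(\pm d_1,d_2)$, because the linear part of $\alpha$ is $\operatorname{diag}(\pm1,1)$. Since $\Lambda$ is even, $F$ is equivariant. On a bounded set of pairs $(\tilde x,\tilde y)$, the conditions $|d_1|<1$ and $|d_2|<1$ allow only finitely many $g$, so $F$ maps it into a finite subcomplex of $\Delta_3(\Gamma)$ with continuous coordinates. Hence $F$ is continuous, and Proposition~\ref{prop:equivariant}(b) applies. With straight segments for $\sigma$, the plan follows the projection of the segment from $\tilde x$ to $g\tilde y$ with probability $F_g(\tilde x,\tilde y)$.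
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\draw plot[only marks,mark=*,mark size=1.1pt] coordinates {(-1.2,-0.7) (-0.2,-0.7) (0.8,-0.7) (1.8,-0.7) (-0.8,0.3) (0.2,0.3) (1.2,0.3) (2.2,0.3) (-1.2,1.3) (-0.2,1.3) (0.8,1.3) (1.8,1.3) (-0.8,2.3) (0.2,2.3) (1.2,2.3) (2.2,2.3)};
\draw[dashed] (-0.45,-0.1) rectangle (1.55,1.9);
\draw (0.55,0.9) -- (0.2,0.3) node[below] {$\tilde y$};
\draw (0.55,0.9) -- (1.2,0.3) node[below] {$b\tilde y$};
\draw (0.55,0.9) -- (-0.2,1.3) node[above] {$a\tilde y$};
\draw (0.55,0.9) -- (0.8,1.3) node[above] {$ba\tilde y$};
\filldraw[fill=white] (0.55,0.9) circle (1.4pt) node[right=3pt] {$\tilde x$};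
\end{tikzpicture}
\caption{A $4$-plan on the Klein bottle. The dots are the lifts $g\tilde y$ of $y$ to the plane; consecutive rows are mirror images. The open square of side $2$ centered at a lift $\tilde x$ of $x$ contains at most four dots, and the plan follows the segments from $\tilde x$ to these dots.}\label{fig:square}
\end{figure}

\begin{remark}
For the torus the same formula can be improved. Triangulate the plane by cutting each unit square along the diagonal of slope $1$, and let $F_g(\tilde x,\tilde y)$ be the barycentric coordinate of $\tilde x-\tilde y$ at the vertex $g\in\mathbb Z^2$. This equivariant map uses three points. For $K$ the reflection $\operatorname{diag}(-1,1)$ does not preserve the diagonals, and the next section shows that no substitute exists.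
\end{remark}

\section{The Klein bottle: three paths do not suffice}\label{sec:lower}

All cohomology in this section has coefficients in $\mathbb F_2$. We look for a cohomological obstruction to a $G$-map $\mathbb R^2\times\mathbb R^2\to\Delta_2(\Gamma)$. It should lie in degree $3$, just above the dimension of the target, so we restrict to a three-dimensional manifold whose group acts on $\Gamma$ in a simple way and contains the element $(ba,a)$ that exchanges $1$ and $b$.

\subsection*{Restriction to $K\times S^1$}
Let $J=\Gamma\times\langle t\rangle\cong\Gamma\times\mathbb Z$ act on $\mathbb R^3$ by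
\[
b(u,v,w)=(u+1,v,w),\quad a(u,v,w)=(-u,v+1,w),\quad t(u,v,w)=(u,v,w+1).
\]
Then $\mathbb R^3/J=K\times S^1$, and $J$ permutes freely the cells of the cubical structure with vertices $\mathbb Z^3$. Let $D_\infty$ be the isometry group of $\mathbb Z$. It consists of the translations and the reflections $\rho_i(m)=i-m$, $i\in\mathbb Z$. Let $W=D_\infty\times\langle t\rangle$ act on $V=\mathbb Z\times\mathbb Z$, with $D_\infty$ acting on the first coordinate and $t(m,k)=(m,k+1)$. Let $q\colon J\to W$ send $b$ to the translation by $1$, $a$ to $\rho_0$, and $t$ to $t$. This is a homomorphism, since conjugation by $\rho_0$ inverts translations, and $q(ba)=\rho_1$. A map $\varphi$ from a $J$-space to a $W$-space is \emph{$q$-equivariant} if $\varphi(jz)=q(j)\varphi(z)$.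

\begin{lemma}\label{lem:restrict}
If $d\mathrm{TC}(K)\le n$, there is a continuous $q$-equivariant map $\varphi\colon\mathbb R^3\to\Delta_n(V)$.
\end{lemma}

\begin{proof}
Define $\theta\colon J\to G$ by $b\mapsto(b,1)$, $a\mapsto(a,a)$, $t\mapsto(a^2,1)$. It is a homomorphism, because $(a,a)(b,1)(a,a)^{-1}=(b^{-1},1)$ and $a^2$ is central. The map $\iota(u,v,w)=\big((u,v+2w),(0,v)\big)$ from $\mathbb R^3$ to $\mathbb R^2\times\mathbb R^2$ is $\theta$-equivariant. Indeed, applying $b$, $a$, $t$ to $(u,v,w)$ and then $\iota$ gives
\[
\big((u+1,v+2w),(0,v)\big),\quad\big((-u,v+2w+1),(0,v+1)\big),\quad\big((u,v+2w+2),(0,v)\big),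
\]
and these are the images of $\iota(u,v,w)$ under $(b,1)$, $(a,a)$, $(a^2,1)$. Through $\theta$, the generators $b$, $a$, $t$ send $b^ma^n\in\Gamma$ to
\[
b^{m+1}a^n,\qquad ab^ma^na^{-1}=b^{-m}a^n,\qquad a^2b^ma^n=b^ma^{n+2}.
\]
So the map $\Gamma\to V$, $b^ma^n\mapsto(m,\lfloor n/2\rfloor)$, is $q$-equivariant; it identifies the parts with $n$ even and $n$ odd, each of which is a copy of $V$. Push-forward along it is a simplicial map $\Delta_n(\Gamma)\to\Delta_n(V)$. Let $\varphi$ be the composite of $\iota$, the map $F$ of Proposition~\ref{prop:equivariant}(a), and this simplicial map.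
\end{proof}

The source of $\varphi$ has a free action of the torsion-free group $J$, while the target has an action of $W$, which has torsion because $a^2$ acts trivially on $V$. Borel cohomology compares the two.

\subsection*{Borel cohomology}
Let $W$ be a countable group for the moment. Let $EW$ be a contractible countable CW complex whose cells are permuted freely by $W$, and let $BW=EW/W$. For a $W$-space $Y$ let $Y_W=(EW\times Y)/W$ with the diagonal action, and $H^*_W(Y)=H^*(Y_W)$. A class $\omega\in H^*(BW)$ \emph{dies on $Y$} if its pull-back under the projection $Y_W\to BW$ is zero. For a connected complex $Z$ we have $H^1(Z)=\operatorname{Hom}(\pi_1(Z),\mathbb F_2)$, naturally in $Z$. Our classes are cup products $\omega=\zeta_1\cdots\zeta_r$ of homomorphisms $\zeta_i\colon W\to\mathbb F_2$. Three lemmas describe the method: classes that die give obstructions, a class of high degree is detected on the points with isotropy, and there it can be tested piece by piece.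

\begin{lemma}\label{lem:obstruction}
Let a group $J$ permute freely the cells of a CW structure on $\mathbb R^d$, let $q\colon J\to W$ be a homomorphism, and let $\varphi\colon\mathbb R^d\to Y$ be a $q$-equivariant map to a $W$-space. If $\zeta_1\cdots\zeta_r$ dies on $Y$, then $(\zeta_1\circ q)\cdots(\zeta_r\circ q)=0$ in $H^r(\mathbb R^d/J)$.
\end{lemma}

\begin{proof}
As in the proof of Lemma~\ref{lem:paths}, induction over orbits of cells gives a $q$-equivariant map $\psi\colon\mathbb R^d\to EW$. It sends a path from $z$ to $jz$ to a path from $\psi(z)$ to $q(j)\psi(z)$, so the quotient map $\bar\psi\colon\mathbb R^d/J\to BW$ induces $q$ on fundamental groups, and $\bar\psi^*\zeta_i=\zeta_i\circ q$. The map $(\psi,\varphi)\colon\mathbb R^d\to EW\times Y$ is $q$-equivariant, so $\bar\psi$ factors as $\mathbb R^d/J\to Y_W\to BW$.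
\end{proof}

\begin{lemma}\label{lem:free}
Let $V$ be a countable $W$-set and $Y=\Delta_n(V)$. Each fixed set $Y^w$ is a subcomplex of the barycentric subdivision $\operatorname{sd}Y$. If $Y_s=\bigcup_{w\ne1}Y^w$, then $H^r_W(Y)\to H^r_W(Y_s)$ is injective for $r>n$. In particular, a class of degree $r>n$ that dies on $Y_s$ dies on $Y$.
\end{lemma}

\begin{proof}
A simplex of $\operatorname{sd}Y$ is a chain of simplices of $Y$ of different dimensions, so an element $w$ that maps it to itself fixes its vertices and fixes it pointwise. If $w$ fixes an interior point of a simplex of $\operatorname{sd}Y$, it maps that simplex to itself. Hence $Y^w$ and $Y_s$ are subcomplexes, and $W$ permutes freely the simplices outside $Y_s$. So $C=C_*(\operatorname{sd}Y,Y_s;\mathbb F_2)$ is a complex of free $\mathbb F_2[W]$-modules concentrated in degrees $0,\dots,n$.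

A product of two countable CW complexes is a CW complex, so $H^*(Y_W,(Y_s)_W)$ is the cohomology of $\operatorname{Hom}_W(C_*(EW)\otimes C,\mathbb F_2)$. The augmentation $C_*(EW)\to\mathbb F_2$ gives a chain map $C_*(EW)\otimes C\to C$, which is an isomorphism on homology by the K\"unneth theorem. Both complexes consist of free $\mathbb F_2[W]$-modules and vanish in negative degrees, and a homology isomorphism between such complexes is a chain homotopy equivalence over $\mathbb F_2[W]$. So the relative cohomology is that of $\operatorname{Hom}_W(C,\mathbb F_2)$, which is zero above degree $n$. The exact sequence of the pair gives the claim.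
\end{proof}

\begin{lemma}\label{lem:pieces}
Let a $W$-space $Z$ be the topological disjoint union of subspaces $Z_j$ that are permuted by $W$, and let $N_j=\{w:wZ_j=Z_j\}$. If for each $j$ some $\zeta_i$ vanishes on $N_j$, then $\zeta_1\cdots\zeta_r$ dies on $Z$.
\end{lemma}

\begin{proof}
The space $Z_W$ is the disjoint union of the spaces $(EW\times Z_j)/N_j$, with one $j$ from each orbit of pieces. On such a space the projection to $BW$ factors through the covering $EW/N_j\to BW$, which induces the inclusion $N_j\subset W$ on fundamental groups and pulls $\zeta_i$ back to $\zeta_i|_{N_j}$. So one factor of the product is zero on each of these spaces.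
\end{proof}

\subsection*{Fixed measures}
We return to $W=D_\infty\times\langle t\rangle$ and $V=\mathbb Z\times\mathbb Z$.

\begin{lemma}\label{lem:fixed}
Let $Y=\Delta_n(V)$.
\begin{enumerate}
\item[(a)] The only elements of $W$ that can fix a point of $Y$ are $1$ and the reflections $\rho_i$. The sets $Y^{\rho_i}$ are pairwise disjoint, and a point of $Y^{\rho_i}$ has stabilizer $\{1,\rho_i\}$.
\item[(b)] If $n\le2$ and $i$ is odd, then $Y^{\rho_i}$ is discrete.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element that fixes $\mu$ preserves its support, a finite nonempty set. It preserves the largest second coordinate in the support, so its $\langle t\rangle$-component is trivial. A nontrivial translation of the first coordinate changes the largest first coordinate. So the element is $1$ or some $\rho_i$. For $i\ne i'$ the product $\rho_i\rho_{i'}$ is the translation by $i-i'$ and fixes no point of $Y$, which gives the other two claims.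

(b) For odd $i$ we have $i-m\ne m$, so all orbits of $\rho_i$ on $V$ have two elements. The support of a fixed measure is a nonempty union of orbits with at most three points, hence one orbit $\{(m,k),(i-m,k)\}$, and both points have mass $1/2$. These measures are midpoints of edges, so the subcomplex $Y^{\rho_i}$ of $\operatorname{sd}Y$ consists of vertices only.
\end{proof}

Every element of $D_\infty$ has the form $m\mapsto\pm m+i$, and composition adds the constants $i$ modulo $2$. So there are homomorphisms $\xi,\eta\colon W\to\mathbb F_2$ given by
\[
\xi\big((m\mapsto\pm m+i),\,t^k\big)=i\bmod2,\qquad\eta\big((m\mapsto\pm m+i),\,t^k\big)=k\bmod 2 .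
\]
Thus $\xi(\rho_i)=i\bmod2$, and $\eta$ vanishes on all reflections.

\begin{example}[Two paths do not suffice]\label{ex:two}
The argument is already complete one dimension lower. Suppose $d\mathrm{TC}(K)\le1$, and let $\varphi\colon\mathbb R^3\to Y=\Delta_1(V)$ be as in Lemma~\ref{lem:restrict}. The plane $\Pi=\{u=1/2\}$ is preserved by $ba$ and $t$, which act on it by $(v,w)\mapsto(v+1,w)$ and $(v,w)\mapsto(v,w+1)$. They generate $H\cong\mathbb Z^2$, the quotient $\Pi/H$ is a torus, and $q(H)=N=\langle\rho_1\rangle\times\langle t\rangle$. Regard $Y$ as an $N$-space. By Lemma~\ref{lem:fixed}, $Y_s=Y^{\rho_1}$ is discrete, with stabilizers $\{1,\rho_1\}$ on which $\eta$ vanishes. So $\xi\eta\in H^2(BN)$ dies on $Y_s$ by Lemma~\ref{lem:pieces}, and on the graph $Y$ by Lemma~\ref{lem:free}. On $H$, the homomorphisms $\xi\circ q$ and $\eta\circ q$ are the basis dual to $ba$ and $t$, and their product generates $H^2(\Pi/H)$. This contradicts Lemma~\ref{lem:obstruction}, so $d\mathrm{TC}(K)\ge2$.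
\end{example}

For $n=2$ the fixed set of $\rho_1$ is still discrete, so every multiple of $\eta$ still dies on it. But Lemma~\ref{lem:free} now requires degree $3$, and the torus is too small. This is why we pass to $K\times S^1$ and to the class $\xi^2\eta$. The larger group $W$ brings a new difficulty: the reflections $\rho_i$ with $i$ even fix points of $V$, and their fixed sets in $Y$ are not discrete. The factor $\xi$ takes care of them.

\begin{proposition}\label{prop:lower}
$d\mathrm{TC}(K)\ge3$.
\end{proposition}

\begin{proof}
Suppose $d\mathrm{TC}(K)\le2$, and let $\varphi\colon\mathbb R^3\to Y=\Delta_2(V)$ be as in Lemma~\ref{lem:restrict}. Let $\omega=\xi^2\eta\in H^3(BW)$.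

\emph{The class $\omega$ dies on $Y$.} By Lemma~\ref{lem:free} it is enough to show that it dies on $Y_s$. By Lemma~\ref{lem:fixed}(a), $Y_s$ is the union of the pairwise disjoint subcomplexes $Y^{\rho_i}$, so it is their topological disjoint union. Divide $Y_s$ into pieces: the sets $Y^{\rho_i}$ with $i$ even, and the single points of the discrete sets $Y^{\rho_i}$ with $i$ odd. We have $wY^{\rho_i}=Y^{w\rho_iw^{-1}}$, and conjugation preserves the parity $\xi(\rho_i)$, so $W$ permutes the pieces.

Let $i$ be even. The set $Y^{\rho_i}$ contains $\delta_{(i/2,0)}$ and is disjoint from the other fixed sets, so its stabilizer is the centralizer of $\rho_i$. An element of $D_\infty$, viewed as an isometry of $\mathbb R$, that commutes with $\rho_i$ fixes the unique fixed point $i/2$ of $\rho_i$, so it is $1$ or $\rho_i$. The centralizer is $\langle\rho_i\rangle\times\langle t\rangle$, and $\xi$ vanishes on it. Let $i$ be odd. A point of $Y^{\rho_i}$ has stabilizer $\{1,\rho_i\}$, and $\eta$ vanishes on it. Lemma~\ref{lem:pieces} shows that $\omega$ dies on $Y_s$.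

\emph{The class $(\xi\circ q)^2(\eta\circ q)$ is nonzero on $K\times S^1$.} The class $\eta\circ q$ is pulled back from the generator of $H^1(S^1)$, and $\xi\circ q$ is pulled back from the class $x\in H^1(K)=\operatorname{Hom}(\Gamma,\mathbb F_2)$ with $x(b)=1$ and $x(a)=0$. By the K\"unneth theorem it is enough to show $x^2\ne0$. For a class of degree one, $x^2=Sq^1x$ is the image of $x$ under the Bockstein homomorphism of $0\to\mathbb Z/2\to\mathbb Z/4\to\mathbb Z/2\to0$, so $x^2=0$ if and only if $x$ is the reduction of a homomorphism $\hat x\colon\Gamma\to\mathbb Z/4$. The relation $aba^{-1}=b^{-1}$ forces $2\hat x(b)=0$, so $\hat x(b)\in\{0,2\}$ reduces to $0\ne x(b)$. Hence $x^2\ne0$.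

The two statements contradict Lemma~\ref{lem:obstruction}.
\end{proof}

Propositions~\ref{prop:upper} and~\ref{prop:lower} prove Theorem~\ref{thm:klein}.

\begin{remark}
The class $\xi\circ q$ counts modulo $2$ the crossings of a path in $\mathbb R^3$ with the planes $u\in\frac12+\mathbb Z$: once for $b$, never for $a$ and $t$. These planes are the preimage of the embedded torus $\Pi/H$ of Example~\ref{ex:two}, so $\xi\circ q$ is Poincar\'e dual to that torus. The value of $\xi^2\eta$ on $K\times S^1$ is thus the value of $\xi\eta$ on the torus, and the example and the proposition use the same computation.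
\end{remark}

\begin{remark}
With four points, $\omega$ survives, as Proposition~\ref{prop:upper} permits. Let $\mu_k=\frac12\delta_{(0,k)}+\frac12\delta_{(1,k)}$. The segments from $\mu_k$ to $\mu_{k+1}$ lie in $\Delta_3(V)$ and form a line $L$ that is fixed by $\rho_1$ and shifted by $t$. With $N=\langle\rho_1\rangle\times\langle t\rangle$, the space $(EW\times L)/N$ is a $K(N,1)$, homotopy equivalent to $\mathbb RP^\infty\times S^1$, and $\xi^2\eta\ne0$ there. Its map to $BW$ factors through $\Delta_3(V)_W$, so $\omega$ does not die on $\Delta_3(V)$.
\end{remark}

\section{Closed surfaces}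

\begin{proof}[Proof of Corollary~\ref{cor:surfaces}]
(1) The case $N_1=\mathbb RP^2$ is Example~\ref{ex:rp2}, the case $N_2=K$ is Theorem~\ref{thm:klein}, and the case $g\ge3$ is \eqref{eq:Ng}.

(2) A closed aspherical surface is the torus $T^2$, the Klein bottle, or a surface with $\chi<0$, namely $N_g$ with $g\ge3$ or the orientable surface $\Sigma_g$ of genus $g\ge2$. In the normalization used here, $\mathrm{TC}(T^2)=2$ and $\mathrm{TC}(\Sigma_g)=4$ for $g\ge2$ \cite{Farber}. If $\chi(M)<0$, then $\pi_1(M)$ has unique roots by Proposition~\ref{prop:hyperbolic}, and $d\mathrm{TC}(M)=\mathrm{TC}(M)=4$ by Theorem~\ref{thm:roots}. The group $\mathbb Z^2$ has unique roots, since $ka=kb$ implies $a=b$, so $d\mathrm{TC}(T^2)=\mathrm{TC}(T^2)=2$. For $K$, roots are not unique by \eqref{eq:roots}, and $d\mathrm{TC}(K)=3<4=\mathrm{TC}(K)$. So the three conditions hold for $M\ne K$ and fail for $M=K$.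
\end{proof}

\begin{thebibliography}{9}

\bibitem{Billingsley}
Billingsley, \emph{Convergence of Probability Measures}, 2nd ed.

\bibitem{Dranishnikov}
Alexander Dranishnikov, \emph{Distributional Topological Complexity of groups}, arXiv:2404.03041 (2024).

\bibitem{Farber}
M. Farber, \emph{Topological complexity of motion planning}, Discrete Comput. Geom. 29 (2003).

\end{thebibliography}
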